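\title{Finitely many connected graphs have a given odd metamour period}

\begin{abstract}
The metamour graph $\operatorname{M}(G)$ of a graph $G$ has the same vertices as $G$, and two vertices are adjacent in it when their distance in $G$ is exactly $2$. We prove that for each odd $k$ only finitely many connected graphs have period $k$ under iteration of $\operatorname{M}$, and we give explicit bounds on their diameter, maximum degree and order. The main tool is a lemma on triangles: if $\operatorname{M}(H)$ is connected, then every triangle of $\operatorname{M}(H)$ has an edge that reappears in $\operatorname{M}^3(H)$. For arbitrary $k$, the same argument shows that every large connected graph fixed by $\operatorname{M}^k$ contains a large vertex set that is alternately a clique and an independent set along the iteration.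
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and simple, except in Proposition~\ref{prop:infinite}. The \emph{metamour graph}, or \emph{$2$-distance graph}, of $G=(V,E)$ is the graph $\operatorname{M}(G)$ on the same vertex set $V$ in which two vertices are adjacent if and only if their distance in $G$ is exactly $2$. Put $\operatorname{M}^0(G)=G$ and $\operatorname{M}^{j+1}(G)=\operatorname{M}(\operatorname{M}^j(G))$. There are only finitely many graphs on $V$, so the sequence $G,\operatorname{M}(G),\operatorname{M}^2(G),\dots$ is eventually periodic, and it is natural to ask which graphs return to themselves. We say that $G$ is \emph{fixed by $\operatorname{M}^k$} if $\operatorname{M}^k(G)=G$, and that $G$ has \emph{metamour period} $k$ if $k$ is the least positive integer with this property. Here $\operatorname{M}^k(G)=G$ means equality of edge sets, not isomorphism. For example, $\operatorname{M}$ turns the pentagon $C_5$ into the pentagram, which is isomorphic to the pentagon but shares no edge with it, and it turns the pentagram back into the pentagon; so $C_5$ has period $2$.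

How many graphs have a given period $k$? Adding an isolated vertex does not change the period, so the question is one about connected graphs. Erickson, Herden, Meddaugh, Sepanski, Minyard and Rosengartner \cite{EHMSMR} state two results that suggest a dependence on the parity of $k$. A connected graph has period $3$ if and only if it is isomorphic to $C_7$ or $C_9$. In contrast, for every even $k$, every graph is an induced subgraph of a graph of period $k$. The following conjecture is posed in \cite{EHMSMR}.

\begin{quote}
\emph{For each odd positive integer $k$, there are only finitely many connected graphs with metamour period $k$, up to isomorphism.}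
\end{quote}

We prove this conjecture. For $r\ge 0$, let $\rho_r$ be the largest $n$ such that the edges of the complete graph $K_n$ can be colored with $r$ colors without a monochromatic triangle. Thus $\rho_0=1$, $\rho_1=2$, and $\rho_r=R_r(3)-1$ for $r\ge1$, where $R_r(3)$ is the $r$-color Ramsey number of the triangle; Lemma~\ref{lem:rho} recalls the bound $\rho_r<e\,r!$. We write $\Delta(G)$ for the maximum degree and $\operatorname{diam}(G)$ for the diameter of $G$.

\begin{theorem}\label{thm:main}
Let $k\ge3$ be odd and let $G=(V,E)$ be a connected graph with $\operatorname{M}^k(G)=G$. Then
\[
\operatorname{diam}(G)\le 2^k-1,\qquad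
\Delta(G)\le \Delta_k:=\frac{k-1}{2}\,\rho_{k-2},\qquad
|V|\le 1+\Delta_k\sum_{j=0}^{2^k-2}(\Delta_k-1)^j .
\]
Consequently, for each odd positive integer $k$ there are only finitely many connected graphs with metamour period $k$.
\end{theorem}

The method also identifies what goes wrong for even $k$. Call a pair of distinct vertices $a,b$ of $G$ \emph{alternating} if there is $\varepsilon\in\{0,1\}$ such that, for all $i\ge0$, the vertices $a$ and $b$ are adjacent in $\operatorname{M}^i(G)$ exactly when $i\equiv\varepsilon\pmod 2$.

\begin{theorem}\label{thm:all}
For all $k,m\ge1$ there is a number $N(k,m)$ such that every connected graph $G$ with $\operatorname{M}^k(G)=G$ and more than $N(k,m)$ vertices contains a set $X$ of $m$ vertices and admits an $\varepsilon\in\{0,1\}$ such that, for all $i\ge 0$, the set $X$ is a clique in $\operatorname{M}^i(G)$ if $i\equiv\varepsilon\pmod 2$ and an independent set otherwise. For odd $k$ and $m\ge2$ this outcome is impossible. Moreover, for every $k$, even or odd, only finitely many connected graphs $G$ with $\operatorname{M}^k(G)=G$ have no alternating pair.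
\end{theorem}

A connected graph is large only if it has large diameter or a vertex of large degree. The diameter is bounded for every $k$, because $\operatorname{M}^k$ joins any two vertices at distance $2^k$ (Section~\ref{sec:diameter}). The degree is where parity enters, and the key is the triangle lemma of Section~\ref{sec:triangle}. Section~\ref{sec:three} shows it at work for $k=3$, Section~\ref{sec:degree} treats all odd $k$, and Section~\ref{sec:all} proves Theorem~\ref{thm:all}. Section~\ref{sec:further} deals with infinite graphs, disconnected graphs, and graphs of diameter at most $2$.

\section{The operator $\operatorname{M}$, cycles, and substitution}\label{sec:basic}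

All iterates of a graph have the same vertex set, so we identify them with their edge sets and write $ab\in H$ when the vertices $a\ne b$ are adjacent in $H$. The complement of $H$ is $\overline{H}$. The definition of $\operatorname{M}$ says that, for $a\ne b$,
\begin{equation}\label{eq:rule}
ab\in\operatorname{M}(H)\iff ab\notin H\text{ and } a,b \text{ have a common neighbor in } H .
\end{equation}

\begin{lemma}\label{lem:basic}
Let $H$ be a graph.
\begin{itemize}
\item[(i)] The graphs $H$ and $\operatorname{M}(H)$ have no common edge.
\item[(ii)] Two distinct vertices with a common neighbor in $H$ are adjacent in $H$ or in $\operatorname{M}(H)$.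
\item[(iii)] Every edge of $\operatorname{M}(H)$ joins two vertices of the same component of $H$. In particular, if $H$ is disconnected, then so is $\operatorname{M}(H)$.
\item[(iv)] If $H$ is connected and bipartite with at least two vertices, then $\operatorname{M}(H)$ is disconnected.
\end{itemize}
\end{lemma}

\begin{proof}
Parts (i)--(iii) are read off from \eqref{eq:rule}. In (iv) both sides of the bipartition are nonempty, and two vertices with a common neighbor lie on the same side, so no edge of $\operatorname{M}(H)$ joins the two sides.
\end{proof}

For a graph $G$ we write $G_i=\operatorname{M}^i(G)$, and $d_i$ for the distance in $G_i$. If $\operatorname{M}^k(G)=G$, then $G_{i+k}=G_i$ for all $i\ge0$, so the index may be read in $\mathbb{Z}_k$, and $G_{i+1}=\operatorname{M}(G_i)$ holds for all $i\in\mathbb{Z}_k$. In particular every $G_i$, including $G_0=\operatorname{M}(G_{k-1})$, is a metamour graph. If $G$ has period $p$, then $\operatorname{M}^j(G)=G$ holds exactly for the multiples $j$ of $p$: writing $j=qp+r$ with $0\le r<p$ gives $G_j=G_r$, and $G_r=G$ forces $r=0$.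

\begin{lemma}\label{lem:connected}
Let $G$ be connected with $\operatorname{M}^k(G)=G$ for some $k\ge1$. Then every $G_i$ is connected. If $G$ has at least two vertices, then $G$ is not bipartite. If $k=1$, then $G=K_1$.
\end{lemma}

\begin{proof}
If $G_i$ with $0\le i<k$ were disconnected, then by Lemma~\ref{lem:basic}(iii) so would be $G_{i+1},\dots,G_k=G$. The second claim follows from the connectedness of $G_1$ and Lemma~\ref{lem:basic}(iv). If $\operatorname{M}(G)=G$, then $G$ has no edge by Lemma~\ref{lem:basic}(i), and the only connected graph without edges is $K_1$.
\end{proof}

On odd cycles, $\operatorname{M}$ acts as multiplication by $2$.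

\begin{proposition}\label{prop:cycles}
Let $n\ge5$ be odd, and let $C_n$ have vertex set $\mathbb{Z}_n$, with $x,y$ adjacent if and only if $x-y\equiv\pm1$. Then $x,y$ are adjacent in $\operatorname{M}^j(C_n)$ if and only if $x-y\equiv\pm2^j$. Hence $\operatorname{M}^j(C_n)=C_n$ if and only if $2^j\equiv\pm1\pmod n$. The cycle $C_{2^k+1}$ has period $k$ for $k\ge2$, and $C_{2^k-1}$ has period $k$ for $k\ge3$.
\end{proposition}

\begin{proof}
For a unit $a$ of $\mathbb{Z}_n$ let $C(a)$ be the graph on $\mathbb{Z}_n$ in which $x,y$ are adjacent if and only if $x-y\equiv\pm a$. Distinct vertices $x,y$ have a common neighbor in $C(a)$ if and only if $x-y\equiv\pm2a$, and $2a\not\equiv0$ because $n$ is odd. Such vertices are not adjacent in $C(a)$, since $2a\equiv a$ or $2a\equiv -a$ would give $n\mid 1$ or $n\mid 3$. So $\operatorname{M}(C(a))=C(2a)$, where $2a$ is again a unit, and $\operatorname{M}^j(C_n)=C(2^j)$ by induction. Comparing the neighbors of $0$ shows that $C(2^j)=C(1)$ if and only if $2^j\equiv\pm1$. For $n=2^k\pm1$ this congruence holds for $j=k$. It fails for $0<j<k$, because then $1<2^j\le 2^{k-1}<n-1$ in the stated ranges of $k$.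
\end{proof}

The other cycles are not periodic: $\operatorname{M}(C_3)$ has no edges, and even cycles are bipartite. So a cycle fixed by $\operatorname{M}^k$ has length dividing $2^k-1$ or $2^k+1$, and there are finitely many of them for each $k$, whatever its parity. Parity appears when one tries to enlarge a periodic graph.

\begin{example}[Substitution]\label{ex:substitution}
Let $u$ be a vertex of a graph $H$ and let $F$ be a graph with at least one vertex, disjoint from $H$. Let $H[u\to F]$ be obtained from $H$ by deleting $u$, adding $F$, and joining every vertex of $F$ to every $H$-neighbor of $u$. If $u$ has a neighbor in $H$, then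
\begin{equation}\label{eq:substitution}
\operatorname{M}\bigl(H[u\to F]\bigr)=\operatorname{M}(H)[u\to\overline{F}] .
\end{equation}
To see this, put $H'=H[u\to F]$ and apply \eqref{eq:rule} to a pair $a\ne b$. If $a,b$ both lie in $F$, they have a common neighbor outside $F$, so $ab\in\operatorname{M}(H')$ if and only if $ab\notin F$. If $a$ lies in $F$ and $b$ does not, then $ab\notin H'$ if and only if $ub\notin H$; in that case $b$ has no neighbor in $F$, so the common neighbors of $a,b$ in $H'$ are the common neighbors of $u,b$ in $H$. If neither lies in $F$, then they have a common neighbor in $F$ exactly when $u$ is a common neighbor in $H$, and their other common neighbors are the same in both graphs.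

Now let $G$ be connected with at least two vertices and $\operatorname{M}^k(G)=G$. By Lemma~\ref{lem:connected}, $u$ has a neighbor in every $G_i$, so \eqref{eq:substitution} can be iterated: the $i$-th iterate of $G[u\to F]$ is $G_i[u\to F]$ for even $i$ and $G_i[u\to\overline{F}]$ for odd $i$. Every pair of vertices of $F$ is alternating.

If $k$ is even, then $G[u\to F]$ is fixed by $\operatorname{M}^k$. For $G=C_{2^k+1}$ its period is exactly $k$: after deleting all but one vertex of $F$, the $j$-th iterate becomes a copy of $G_j$, and $G_j\ne G$ for $0<j<k$. So every graph $F$ is an induced subgraph of a connected graph of period $k$, which gives the result for even $k$ quoted in Section~\ref{sec:intro}. Taking for $F$ the complete or the edgeless graph on $m$ vertices realizes the outcome of Theorem~\ref{thm:all} with $\varepsilon=0$ or $\varepsilon=1$. If $k$ is odd and $F$ has at least two vertices, then $\operatorname{M}^k$ turns $F$ into $\overline{F}$, and $G[u\to F]$ is not fixed by $\operatorname{M}^k$.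
\end{example}

Thus an odd period rules out this way of building large examples, which makes the conjecture plausible. The content of Theorem~\ref{thm:all} is that a large periodic graph cannot avoid the alternation seen here.

\section{The triangle lemma}\label{sec:triangle}

By Lemma~\ref{lem:basic}(ii), any two neighbors of a vertex of $G_i$ are adjacent in $G_i$ or in $G_{i+1}$. A vertex of large degree therefore produces many triangles in one of these two graphs, and a degree bound would follow if triangles could be excluded. Example~\ref{ex:substitution} shows that they cannot be excluded in general: a periodic graph may contain a large clique. But the clique in that example returns after two steps. The next lemma says that no triangle can avoid this entirely.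

\begin{lemma}[Triangle lemma]\label{lem:triangle}
Let $H$ be a graph, let $A=\operatorname{M}(H)$, $B=\operatorname{M}(A)$, $C=\operatorname{M}(B)$, and suppose that $A$ is connected. Then every triangle of $A$ has at least one edge in $C$.
\end{lemma}

The proof plays the future of the triangle against its past. If no edge returns in $C$, then every vertex of $A$ is forced to be adjacent to at least two corners of the triangle. But each edge of the triangle was created by a common neighbor in $H$ of its ends, and that vertex is adjacent in $A$ to neither end.

\begin{proof}
Suppose that $X=\{x,y,z\}$ is a triangle of $A$ with no edge in $C$. By Lemma~\ref{lem:basic}(i), no pair in $X$ is an edge of $B$ either. Distances are taken in $A$.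

\emph{Step 1: no vertex has distance $2$ from two vertices of $X$.} If $v$ had distance $2$ from distinct $x',x''\in X$, then $v$ would be a common neighbor of $x'$ and $x''$ in $B$. By Lemma~\ref{lem:basic}(ii), $x'x''$ would be an edge of $B$ or of $C$, and it is neither.

\emph{Step 2: every vertex outside $X$ is $A$-adjacent to at least two vertices of $X$.} First let $v\notin X$ have an $A$-neighbor $x'\in X$. A vertex of $X$ that is not adjacent to $v$ is adjacent to $x'$, so it has distance $2$ from $v$. By Step 1 there is at most one such vertex, and so $v$ is adjacent to at least two of the three vertices of $X$.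

It remains to exclude a vertex outside $X$ with no $A$-neighbor in $X$. Suppose there is one. Since $A$ is connected, there is a shortest $A$-path from this vertex to the set $X$, and its length is at least $2$. Let $r,v,x'$ be its last three vertices, with $x'\in X$. By minimality, $r$ and $v$ lie outside $X$, and $r$ has no $A$-neighbor in $X$. By the previous paragraph, $v$ is adjacent to two vertices of $X$. Both have distance $2$ from $r$, contrary to Step 1.

\emph{Step 3: the contradiction.} Since $xy\in A=\operatorname{M}(H)$, there is a vertex $w$ with $wx,wy\in H$. Then $w\ne x$ and $w\ne y$. Also $w\ne z$, because $zx$ is an edge of $A$ and hence not of $H$. So $w\notin X$. By Lemma~\ref{lem:basic}(i), neither $wx$ nor $wy$ is an edge of $A$, so $w$ is $A$-adjacent to at most one vertex of $X$. This contradicts Step 2.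
\end{proof}

\begin{remark}\label{rem:hypotheses}
Connectedness of $A$ is used only in Step 2, and it is needed: for the star $H=K_{1,3}$, the graph $A$ is a triangle together with an isolated vertex, and $B$ and $C$ have no edges. That $A$ is a metamour graph is used only in Step 3, and it is needed too: starting from $A=K_3$, the graphs $B$ and $C$ again have no edges. Finally, the lemma has no analogue for single edges: for $H=C_7$, Proposition~\ref{prop:cycles} shows that $A$ has differences $\pm2$ and $C$ has differences $\pm8\equiv\pm1$, so no edge of $A$ lies in $C$. In Step 2, missing at most one vertex of $X$ leaves two neighbors in $X$ only because $|X|=3$.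
\end{remark}

\section{Period three}\label{sec:three}

For $k=3$ the triangle lemma excludes all triangles, and the argument for the degree bound fits in a few lines. The classification quoted from \cite{EHMSMR} follows.

\begin{proposition}\label{prop:three}
If $G$ is connected and $\operatorname{M}^3(G)=G$, then $\Delta(G)\le2$. A connected graph has metamour period $3$ if and only if it is isomorphic to $C_7$ or $C_9$.
\end{proposition}

\begin{proof}
Any two distinct indices in $\mathbb{Z}_3$ are consecutive, so $G_0,G_1,G_2$ are pairwise edge-disjoint by Lemma~\ref{lem:basic}(i). Apply Lemma~\ref{lem:triangle} with $H=G_{j-1}$; the graph $A=G_j$ is connected by Lemma~\ref{lem:connected}. A triangle of $G_j$ would have an edge in $G_{j+2}$, which has no edge in common with $G_j$. So every $G_j$ is triangle-free.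

Suppose that a vertex $v$ has three neighbors $a,b,c$ in $G_0$. None of the pairs $ab,ac,bc$ is an edge of $G_0$, since it would form a triangle with $v$. By Lemma~\ref{lem:basic}(ii), all three pairs are edges of $G_1$, so $a,b,c$ form a triangle of $G_1$. This contradiction gives $\Delta(G)\le2$.

Now let $G$ be connected of period $3$. A connected graph of maximum degree at most $2$ is a path or a cycle. The graph $G$ is not $K_1$, which has period $1$, so it is not bipartite by Lemma~\ref{lem:connected}. Hence $G$ is an odd cycle $C_n$, and $n\ne3$ because $\operatorname{M}(C_3)$ is disconnected. By Proposition~\ref{prop:cycles}, $n\ge5$ divides $2^3-1=7$ or $2^3+1=9$, so $n\in\{7,9\}$, and both $C_7$ and $C_9$ have period $3$.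
\end{proof}

The second paragraph of the proof is a Ramsey argument. The pairs among $v$ and its neighbors receive color $0$ or $1$ according to whether they lie in $G_0$ or in $G_1$; no triangle is monochromatic; all pairs at $v$ have color $0$; so the neighbors see only color $1$, and there are at most $\rho_1=2$ of them. Section~\ref{sec:degree} extends this argument by choosing the colors more carefully.

\section{The diameter}\label{sec:diameter}

One step of $\operatorname{M}$ joins the vertices at distance $2$. Iterating, $j$ steps join the vertices at distance $2^j$: the two halves of a shortest path become edges one step earlier, and its ends are too far apart to have become adjacent by then. Neither periodicity nor parity is needed for this.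

\begin{lemma}\label{lem:halving}
Let $G$ be a graph, let $a,b$ be vertices and let $j\ge0$.
\begin{itemize}
\item[(i)] If $d_j(a,b)$ is finite, then $d_0(a,b)\le 2^j d_j(a,b)$.
\item[(ii)] If $d_0(a,b)=2^j$, then $ab\in G_j$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Each edge of $G_{i+1}$ can be replaced by a path of length $2$ in $G_i$, so a path of length $\ell$ in $G_{i+1}$ yields a walk of length $2\ell$ in $G_i$ with the same ends. Thus $d_i\le2d_{i+1}$, and (i) follows by induction.

(ii) We use induction on $j$; the case $j=0$ is the definition of distance $1$. Let $d_0(a,b)=2^{j+1}$ and let $c$ be the middle vertex of a shortest $a$--$b$ path in $G_0$. Then $d_0(a,c)=d_0(c,b)=2^j$, so $ac,cb\in G_j$ by induction, and $d_j(a,b)\le2$. By (i), $d_j(a,b)\ge 2^{j+1}/2^j=2$. Hence $d_j(a,b)=2$ and $ab\in G_{j+1}$.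
\end{proof}

\begin{corollary}\label{cor:diameter}
If $k\ge1$, $G$ is connected and $\operatorname{M}^k(G)=G$, then $\operatorname{diam}(G)\le2^k-1$.
\end{corollary}

\begin{proof}
Otherwise some shortest path in $G$ has length at least $2^k$, and it contains vertices $a,b$ with $d_0(a,b)=2^k\ge2$. Lemma~\ref{lem:halving}(ii) gives $ab\in G_k=G_0$, that is, $d_0(a,b)=1$.
\end{proof}

\section{The degree, and the proof of Theorem~\ref{thm:main}}\label{sec:degree}

For $k\ge5$ the graphs $G_j$ and $G_{j+2}$ are no longer consecutive, nothing in Lemma~\ref{lem:basic} keeps them edge-disjoint, and the triangle lemma does not exclude triangles from $G_j$. It excludes only triangles none of whose edges returns. So we color a pair not by a time at which it is an edge, but by a time at which it is an edge and fails to return two steps later.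

Let $\operatorname{M}^k(G)=G$. The \emph{pattern} of a pair $ab$ is the cyclic word $s\in\{0,1\}^{\mathbb{Z}_k}$ with $s_i=1$ if and only if $ab\in G_i$. By Lemma~\ref{lem:basic}(i), it has no two cyclically consecutive $1$'s. We say that $ab$ \emph{stops at} $j\in\mathbb{Z}_k$ if $ab\in G_j$ and $ab\notin G_{j+2}$; equivalently, $(s_j,s_{j+1},s_{j+2})=(1,0,0)$.

\begin{lemma}\label{lem:nostop}
Let $G$ be connected with $\operatorname{M}^k(G)=G$, and let $j\in\mathbb{Z}_k$. There are no three vertices all of whose three pairs stop at $j$.
\end{lemma}

\begin{proof}
Such vertices would form a triangle of $G_j$ with no edge in $G_{j+2}$. This contradicts Lemma~\ref{lem:triangle} with $H=G_{j-1}$, since $G_j$ is connected by Lemma~\ref{lem:connected}.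
\end{proof}

For the coloring to be defined, every edge has to stop somewhere. This is the only place in the proof of Theorem~\ref{thm:main} where the parity of $k$ is used. For $k=5$, for instance, the cyclic words with $s_0=1$ and no two consecutive $1$'s are $10000$, $10010$ and $10100$; the first two stop at $0$ and the third stops at $2$. For even $k$ the word $1010\cdots10$ stops nowhere.

\begin{lemma}\label{lem:stop}
Let $k\ge3$ be odd and $\operatorname{M}^k(G)=G$. Every edge of $G_0$ stops at some $j\in\{0,2,\dots,k-3\}$, and every edge of $G_1$ stops at some $j\in\{1,3,\dots,k-2\}$.
\end{lemma}

\begin{proof}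
Let $ab\in G_0$ stop at none of $0,2,\dots,k-3$. Then $ab\in G_j$ implies $ab\in G_{j+2}$ for each of these $j$, so $ab$ lies in $G_0,G_2,\dots,G_{k-1}$ in turn. But $G_0=\operatorname{M}(G_{k-1})$ has no edge in common with $G_{k-1}$. The second claim is the first one applied to $G_1$, which is also fixed by $\operatorname{M}^k$.
\end{proof}

We recall two counting facts. In the definition of $\rho_r$ not all colors have to be used.

\begin{lemma}\label{lem:rho}
For $r\ge1$ we have $\rho_r\le1+r\rho_{r-1}$. Hence $\rho_r\le r!\sum_{j=0}^r\frac1{j!}<e\,r!$ for all $r\ge0$.
\end{lemma}

\begin{proof}
Color the edges of $K_n$ with $r$ colors without a monochromatic triangle, and fix a vertex $u$. The vertices joined to $u$ in color $c$ span no edge of color $c$, so their pairs use only the other $r-1$ colors, and there are at most $\rho_{r-1}$ such vertices. Thus $n-1\le r\rho_{r-1}$. The second bound holds with equality for $r=0$, and it follows by induction from $1+r\cdot(r-1)!\sum_{j=0}^{r-1}\frac1{j!}=r!\sum_{j=0}^{r}\frac1{j!}$.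
\end{proof}

\begin{lemma}[Moore bound]\label{lem:moore}
Let $\Delta,D\ge1$. A connected graph of maximum degree at most $\Delta$ and diameter at most $D$ has at most $1+\Delta\sum_{j=0}^{D-1}(\Delta-1)^j$ vertices.
\end{lemma}

\begin{proof}
Fix a vertex $u$ and let $n_i$ be the number of vertices at distance $i$ from $u$. Then $n_0=1$ and $n_1\le\Delta$. For $i\ge1$, every vertex at distance $i+1$ is adjacent to a vertex at distance $i$, and the latter has a neighbor at distance $i-1$, hence at most $\Delta-1$ neighbors at distance $i+1$. So $n_{i+1}\le(\Delta-1)n_i$; now sum over $i\le D$.
\end{proof}

\begin{proposition}\label{prop:degree}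
Let $k\ge3$ be odd, and let $G$ be connected with $\operatorname{M}^k(G)=G$. Then $\Delta(G)\le\frac{k-1}2\rho_{k-2}$.
\end{proposition}

\begin{proof}
Fix a vertex $v$ and let $N$ be its set of neighbors in $G_0$. We color all pairs in $N\cup\{v\}$, giving each pair as its color some $j$ at which it stops. A pair $va$ with $a\in N$ is an edge of $G_0$, so by Lemma~\ref{lem:stop} its color can be chosen in $\{0,2,\dots,k-3\}$. A pair $ab$ in $N$ has the common neighbor $v$ in $G_0$, so it is an edge of $G_0$ or of $G_1$ by Lemma~\ref{lem:basic}(ii), and by Lemma~\ref{lem:stop} its color can be chosen in $\{0,1,\dots,k-2\}$. At most $k-1$ colors occur, and by Lemma~\ref{lem:nostop} no triangle is monochromatic.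

For $j\in\{0,2,\dots,k-3\}$ let $A_j$ be the set of $a\in N$ for which $va$ has color $j$. No pair $ab$ in $A_j$ has color $j$, since otherwise $v,a,b$ would be a monochromatic triangle. So the pairs in $A_j$ are colored with at most $k-2$ colors without a monochromatic triangle, and $|A_j|\le\rho_{k-2}$. The set $N$ is the union of the $\frac{k-1}2$ sets $A_j$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The bounds on the diameter and the degree are Corollary~\ref{cor:diameter} and Proposition~\ref{prop:degree}, and the bound on $|V|$ follows from Lemma~\ref{lem:moore} with $\Delta=\Delta_k$ and $D=2^k-1$. Up to isomorphism there are finitely many graphs of bounded order, which proves the last assertion for odd $k\ge3$. For $k=1$ the only connected graph is $K_1$, by Lemma~\ref{lem:connected}.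
\end{proof}

\begin{remark}[Quality of the bounds]\label{rem:quality}
Lemma~\ref{lem:rho} gives $\Delta_k<\frac{e}{2}(k-1)!$; it also gives $\rho_2\le5$ and $\rho_3\le16$, so $\Delta_5\le32$. For $k=3$ we have $\Delta_3=\rho_1=2$, which is attained by $C_7$ and $C_9$. By Proposition~\ref{prop:cycles}, for each odd $k\ge3$ there are at least two connected graphs of period $k$, namely $C_{2^k-1}$ and $C_{2^k+1}$, and the largest order of such a graph is at least $2^k+1$. Since $\operatorname{diam}(C_{2^k+1})=2^{k-1}$, the diameter bound is best possible up to a factor less than $2$.
\end{remark}

For odd $k$, let $\mathcal{L}_k$ be the set of connected graphs fixed by $\operatorname{M}^k$, up to isomorphism; it is finite by Theorem~\ref{thm:main}. We do not determine $\mathcal{L}_k$ for odd $k\ge5$. In particular, we do not decide whether it contains graphs other than cycles and $K_1$.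

\section{Arbitrary periods and alternating pairs}\label{sec:all}

For even $k$ an edge need not stop, but there is only one way for this to happen.

\begin{lemma}\label{lem:dichotomy}
Let $\operatorname{M}^k(G)=G$ and let $ab$ be an edge of some $G_i$. Then $ab$ stops at some $j\in\mathbb{Z}_k$, or $ab$ is alternating. If $G$ has an alternating pair, then $k$ is even.
\end{lemma}

\begin{proof}
Suppose that $ab\in G_i$, with $i\ge0$ an integer, and that $ab$ stops nowhere. Then $ab\in G_{i+2t}$ for all $t\ge0$, and $ab\notin G_{i+2t+1}$ by Lemma~\ref{lem:basic}(i). So for $\ell\ge i$ we have $ab\in G_\ell$ if and only if $\ell\equiv i\pmod2$. Since $G_{\ell+2k}=G_\ell$, the same holds for all $\ell\ge0$, and $ab$ is alternating. An alternating pair lies in $G_\varepsilon=G_{\varepsilon+k}$, which forces $\varepsilon+k\equiv\varepsilon\pmod2$.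
\end{proof}

So two further colors, one for each value of $\varepsilon$, make the coloring of Section~\ref{sec:degree} available for every $k$. These colors carry no restriction on triangles, and we need Ramsey's theorem in its general form: for positive integers $n_1,\dots,n_r$ there is a least integer $R(n_1,\dots,n_r)$ such that, whenever the pairs of a set with at least that many elements are colored with colors $1,\dots,r$, there are a color $c$ and $n_c$ elements all of whose pairs have color $c$.

\begin{proof}[Proof of Theorem~\ref{thm:all}]
For $k=1$ only $K_1$ occurs, and $N(1,m)=1$ will do. Let $k\ge2$, put $m'=\max(m,2)$, and let $R=R(3,\dots,3,m',m')$ with $k$ arguments equal to $3$. Since $R\ge3$, we may set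
\[
N(k,m)=1+(R-1)\sum_{j=0}^{2^k-2}(R-2)^j .
\]
Let $G$ be connected with $\operatorname{M}^k(G)=G$ and more than $N(k,m)$ vertices. By Corollary~\ref{cor:diameter} and Lemma~\ref{lem:moore}, some vertex $v$ has at least $R$ neighbors in $G_0$. Each pair of these neighbors is an edge of $G_0$ or of $G_1$ by Lemma~\ref{lem:basic}(ii). Color it with some $j\in\mathbb{Z}_k$ at which it stops, if there is one. Otherwise it is alternating by Lemma~\ref{lem:dichotomy}, and we color it with one of two extra colors, according to its $\varepsilon$. Three vertices all of whose pairs have the same color $j\in\mathbb{Z}_k$ do not exist, by Lemma~\ref{lem:nostop}. So Ramsey's theorem gives $m'$ vertices all of whose pairs are alternating with the same $\varepsilon$, and any $m$ of them form a set $X$ as required.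

If $m\ge2$, every pair in such a set $X$ is alternating, so $k$ is even by Lemma~\ref{lem:dichotomy}. Finally, the case $m=2$ shows that a connected graph fixed by $\operatorname{M}^k$ with no alternating pair has at most $N(k,2)$ vertices.
\end{proof}

For odd $k$ no pair is alternating, so the last assertion of Theorem~\ref{thm:all} contains the finiteness statement of Theorem~\ref{thm:main}. For even $k\ge4$ the assertion is not vacuous: the cycles $C_n$ with $n=2^k\pm1$ have period $k$ and no alternating pair. Indeed, a pair lying in $G_i$ and in $G_j$ with $0\le i<j<k$ would give $2^{j-i}\equiv\pm1\pmod n$, which Proposition~\ref{prop:cycles} excludes. So each nonzero pattern has exactly one $1$, while the pattern of an alternating pair has $k/2\ge2$ of them.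

\section{Infinite graphs, disconnected graphs, and diameter two}\label{sec:further}

The definitions of $\operatorname{M}$ and of the period make sense for infinite graphs, but no new connected examples of odd period arise.

\begin{proposition}\label{prop:infinite}
Let $k$ be odd. Every connected graph $G$, finite or infinite, with $\operatorname{M}^k(G)=G$ is finite, and for $k\ge3$ it satisfies the bounds of Theorem~\ref{thm:main}.
\end{proposition}

\begin{proof}
The proofs of Lemmas~\ref{lem:basic}, \ref{lem:connected}, \ref{lem:triangle}, \ref{lem:halving}, \ref{lem:nostop}, \ref{lem:stop} and of Corollary~\ref{cor:diameter} involve finitely many vertices and finite paths only, so they hold for infinite graphs. This settles $k=1$. In the proof of Proposition~\ref{prop:degree}, a set $A_j$ with more than $\rho_{k-2}$ elements would contain a subset of exactly $\rho_{k-2}+1$ elements whose pairs are colored with at most $k-2$ colors without a monochromatic triangle, which is impossible. So degree and diameter are bounded as before, and the proof of Lemma~\ref{lem:moore} bounds the number of vertices.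
\end{proof}

Disconnected graphs of odd period are assembled from the finite list $\mathcal{L}_k$.

\begin{proposition}\label{prop:disconnected}
Let $k$ be odd. A graph has metamour period $k$ if and only if all its components lie in $\mathcal{L}_k$ and the least common multiple of their periods is $k$.
\end{proposition}

\begin{proof}
Let $Q_1,\dots,Q_t$ be the vertex sets of the components of $G$. If a graph $H$ on $V$ has no edge between different sets $Q_s$, then neither has $\operatorname{M}(H)$, by Lemma~\ref{lem:basic}(iii), and $\operatorname{M}(H)[Q_s]=\operatorname{M}(H[Q_s])$, because a common neighbor of two vertices of $Q_s$ lies in $Q_s$. By induction, $\operatorname{M}^j(G)$ is the disjoint union of the graphs $\operatorname{M}^j(G[Q_s])$. Hence $\operatorname{M}^j(G)=G$ if and only if every component $G[Q_s]$ is fixed by $\operatorname{M}^j$, that is, for $j\ge1$, if and only if every component has a period $p_s$ and $p_s$ divides $j$. The least such $j$ is the least common multiple of $p_1,\dots,p_t$.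
\end{proof}

Finally, the diameter of a periodic graph is also bounded from below, for odd and even periods alike. On a graph of diameter at most $2$ the operator $\operatorname{M}$ is complementation, and in a periodic orbit one such step forces the period to divide $2$.

\begin{proposition}\label{prop:lower}
If $G$ is connected and has metamour period $k\ge3$, then every $G_i$ has diameter at least $3$.
\end{proposition}

\begin{proof}
Suppose that $\operatorname{diam}(G_i)\le2$ for some $i\in\mathbb{Z}_k$. Every nonadjacent pair of $G_i$ has distance $2$, so $G_{i+1}=\overline{G_i}$. Since $G_{i-1}$ and $G_i$ are edge-disjoint, $G_{i-1}\subseteq\overline{G_i}=G_{i+1}$. Let $xy\in G_i=\operatorname{M}(G_{i-1})$. Then $x$ and $y$ have a common neighbor in $G_{i-1}$, hence in $G_{i+1}$, and $xy\notin G_{i+1}$; so $xy\in G_{i+2}$ by \eqref{eq:rule}. Therefore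
\[
G_i\subseteq G_{i+2}\subseteq\overline{G_{i+1}}=G_i ,
\]
and $G_{i+2}=G_i$. Applying $\operatorname{M}$ repeatedly gives $G_{j+2}=G_j$ for all $j\in\mathbb{Z}_k$, in particular $G_2=G_0$. So the period divides $2$, contrary to $k\ge3$.
\end{proof}

The hypothesis $k\ge3$ is needed, since $C_5$ has period $2$ and diameter $2$, and the bound is attained by $C_7$, which has period $3$ and diameter $3$.

\begin{thebibliography}{1}

\bibitem{EHMSMR}
William Q. Erickson, Daniel Herden, Jonathan Meddaugh, Mark R. Sepanski, Mitchell Minyard, Kyle Rosengartner,
\emph{Limits and Periodicity of Metamour $2$-Distance Graphs},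
arXiv:2409.02306 (2024).

\end{thebibliography}
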